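\title{The degree of the Wronski map of a linear ordinary differential operator}

\begin{abstract}
Let $L$ be a linear ordinary differential operator of order $n$ with smooth complex coefficients on an interval. The Wronski map sends an $m$-dimensional space of solutions of $Lx=0$ to the line spanned by its Wronskian. For $2\le m\le n-2$ we show that the degree of this map is $1$, $2$ or $N$, where $N$ is the degree of the Grassmannian, and that it is $1$ or $N$ when $n\ne 2m$. For $(n,m)\ne(4,2)$ the degree is $N$ exactly when $L$ is equivalent to the $(n-1)$-st symmetric power of an operator $\partial^2-q$. It follows that an operator of order $2m\ge 6$ whose Wronski map on $m$-dimensional subspaces has degree greater than $2$ is equivalent to a self-adjoint operator, which answers a question of Huang, Petroulakis, Sottile and Zelenko. The proof degenerates $L$ to $\partial^n$, finds explicit permutations of standard Young tableaux in the monodromy group of the polynomial Wronski map, and classifies the equivalence relations that they preserve.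
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Wronski map}

Let $I\subset\mathbb{R}$ be an interval with nonempty interior, let $\partial=d/dt$, and let
\[
L=\partial^n+a_{n-1}\partial^{n-1}+\cdots+a_0
\]
be a linear ordinary differential operator of order $n$ whose coefficients are complex-valued $C^\infty$ functions on $I$. The complex-valued solutions of $Lx=0$ form an $n$-dimensional space $V_L$. The Wronskian $\mathrm{Wr}(f_1,\dots,f_m)=\det\bigl(f_j^{(i-1)}\bigr)_{i,j=1}^m$ is multilinear and alternating, so it defines a linear map $\bigwedge^mV_L\to C^\infty(I)$; let $W$ be its image, a finite-dimensional space. If $f_1,\dots,f_m$ is a basis of a subspace $\Lambda\subset V_L$, then the Wronskian is not identically zero, and a change of basis multiplies it by a nonzero constant. The \emph{Wronski map}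
\[
\mathrm{Wr}_{L,m}\colon \mathrm{Gr}_mV_L\to\mathbb{P}(W)
\]
sends $\Lambda$ to the line spanned by its Wronskian. It is a linear projection of the Grassmannian, in its Pl\"ucker embedding in $\mathbb{P}\bigwedge^mV_L$, from a center disjoint from the Grassmannian \cite[Proposition 2.3]{HSZ2017}; this will also be visible in Section~\ref{sec:degen}. Hence it is a finite map onto its image. Its \emph{degree} $d$ is the number of preimages of a general point of the image: $d$ counts how many $m$-dimensional spaces of solutions share a Wronskian.

Three examples show the range of possibilities. Suppose that $L$ has constant coefficients and solutions $e^{r_1t},\dots,e^{r_nt}$ with distinct $r_i$. The Wronskian of $m$ of these exponentials is a nonzero constant times the exponential of the sum of their exponents.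
\begin{itemize}
\item If the $\binom nm$ sums of $m$ of the $r_i$ are distinct, these Wronskians are linearly independent, the center of the projection is empty, and $d=1$.
\item If $L=(\partial^2-a^2)(\partial^2-b^2)$ with $0<a<b$ and $m=2$, the six sums are $\pm a\pm b$, $0$, $0$. The center is one point of $\mathbb{P}^5$, off the quadric $\mathrm{Gr}_2V_L$, and $d=2$.
\item If $L=\partial^n$, then $V_L$ consists of the polynomials of degree less than $n$, and the Wronskians are polynomials of degree at most $M=m(n-m)=\dim\mathrm{Gr}_mV_L$. The map goes onto $\mathbb{P}^M$, and $d$ is the degree $N$ of the Grassmannian. As we shall recover in Section~\ref{sec:mono}, $N$ is the number of standard Young tableaux of the $m\times(n-m)$ rectangle, that is, of fillings of its boxes by $1,\dots,M$, each used once, that increase along rows and down columns.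
\end{itemize}

\subsection{Self-adjoint operators and the question}

The \emph{formal adjoint} of $L$ is
\[
L^*x=(-1)^nx^{(n)}+\sum_{i=0}^{n-1}(-1)^i(a_ix)^{(i)},
\]
and $L$ is \emph{self-adjoint} if $L^*=L$. Operators $L$ and $\widetilde L$ on $I$ are \emph{equivalent} if $\widetilde Lx=\phi^{-1}L(\phi x)$ for a smooth nonvanishing function $\phi$ on $I$. Then $V_{\widetilde L}=\phi^{-1}V_L$ and Wronskians are multiplied by $\phi^{-m}$, so equivalent operators have the same degree $d$. The second example above is self-adjoint, and this is no accident.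

\begin{theorem}[{\cite[Theorem 2.9 and Corollary 1.8]{HSZ2017}}]\label{thm:known}
Let $L$ be a linear ordinary differential operator of order $n$.
\begin{enumerate}
\item[(i)] If $L$ is equivalent to a self-adjoint operator and $n=2m$, then $\mathrm{Wr}_{L,m}$ has even degree.
\item[(ii)] If $\mathrm{Wr}_{L,m}$ has degree $2$, then $n=2m$ and $L$ is equivalent to a self-adjoint operator.
\end{enumerate}
\end{theorem}

Huang, Petroulakis, Sottile and Zelenko \cite{HPSZ} asked whether (ii) generalizes as follows.

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge3$, and let $L$ have order $2m$. If $\mathrm{Wr}_{L,m}$ has degree greater than $2$, must $L$ be equivalent to a self-adjoint operator?}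
\medskip

For $m\le2$ the degree never exceeds $2$, so nothing is lost by taking $m\ge3$. The operator $\partial^{2m}$ is self-adjoint and has $d=N>2$, which supports a positive answer. On the other hand, the only elementary constraint on $d$ is that it divides $N$ (Lemma~\ref{lem:divide}). For $m=3$ one has $N=42$, and an operator with $d=3$, $7$ or $21$ would be a counterexample by (i). So one has to exclude, or understand, every intermediate divisor, and then find all operators of maximal degree.

\subsection{The result}

Fix $n$. For $q\in C^\infty(I)$ define operators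
\begin{equation}\label{eq:Pq}
P_0=1,\qquad P_1=\partial,\qquad P_{k+1}=\partial P_k-k(n-k)\,q\,P_{k-1}\quad(1\le k\le n-1),
\end{equation}
and put $P_n[q]=P_n$. For example $P_2[q]=\partial^2-q$, $P_3[q]=\partial^3-4q\partial-2q'$, and
\begin{equation}\label{eq:P4}
P_4[q]=\partial^4-3\,\partial^2q-4\,\partial q\partial-3\,q\partial^2+9q^2,
\end{equation}
where products are compositions of operators.

\begin{remark}\label{rem:sym}
The operator $P_n[q]$ is the $(n-1)$-st symmetric power of $\partial^2-q$. If $\xi''=q\xi$ and $\Xi_k=\frac{(n-1)!}{(n-1-k)!}\,\xi^{n-1-k}(\xi')^k$ for $0\le k\le n-1$, $\Xi_n=0$, then $\Xi_k'=\Xi_{k+1}+k(n-k)q\,\Xi_{k-1}$. Hence $P_k\xi^{n-1}=\Xi_k$ and $P_n[q]\xi^{n-1}=0$. If $\xi_1,\xi_2$ is a basis of solutions of $\xi''=q\xi$, the powers $(c_1\xi_1+c_2\xi_2)^{n-1}$ span the functions $\xi_1^{n-1}g(\xi_2/\xi_1)$ with $g$ a polynomial of degree less than $n$. Thus $P_n[q]$ is $\partial^n$ in disguise. This explains the theorem below but is not used in its proof.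
\end{remark}

\begin{theorem}\label{thm:main}
Let $L$ be a linear ordinary differential operator of order $n$, let $2\le m\le n-2$, let $d=\deg\mathrm{Wr}_{L,m}$, and let $N$ be the number of standard Young tableaux of the $m\times(n-m)$ rectangle.
\begin{enumerate}
\item[(1)] $d\in\{1,2,N\}$. If $n\ne2m$, then $d\in\{1,N\}$.
\item[(2)] If $(n,m)\ne(4,2)$, then $d=N$ if and only if $L$ is equivalent to $P_n[q]$ for some $q\in C^\infty(I)$. If $n$ is even, $P_n[q]$ is self-adjoint.
\item[(3)] If $n=2m\ge6$, then $d=N$ if and only if $L$ is equivalent to some $P_n[q]$; $d=2$ if and only if $L$ is equivalent to a self-adjoint operator but to no $P_n[q]$; and $d=1$ if and only if $L$ is not equivalent to a self-adjoint operator. All three cases occur.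
\end{enumerate}
\end{theorem}

Parts (1) and (2) do not use Theorem~\ref{thm:known}, which enters only in part (3). They answer the question at once: a degree greater than $2$ equals $N$ by (1), and then (2) applies.

\begin{corollary}\label{cor:answer}
Let $m\ge3$ and let $L$ have order $2m$. If $\deg\mathrm{Wr}_{L,m}>2$, then $L$ is equivalent to the self-adjoint operator $P_{2m}[q]$ for some $q\in C^\infty(I)$, and $\deg\mathrm{Wr}_{L,m}$ is the degree of the Grassmannian.
\end{corollary}

\subsection{The method}

Compose $\mathrm{Wr}_{L,m}$ with the map that takes a function to its $M$-jet at an interior point of $I$. The composite $J_1\colon\mathrm{Gr}_mV_L\to\mathbb{P}^M$ has degree $N$ for every $L$. On a general fiber of $J_1$, having the same Wronskian is an equivalence relation with classes of size $d$, and it is preserved by the monodromy of $J_1$. So (1) follows if the monodromy group is large enough to preserve very few equivalence relations. Rescaling the independent variable deforms $J_1$ to the Wronski map $J_0$ of $\partial^n$, and monodromy of $J_0$ survives the deformation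 (Section~\ref{sec:degen}). For $J_0$ we label a fiber by tableaux and construct loops that act by explicit involutions $\sigma_{i,r}$ (Section~\ref{sec:mono}; the case $n=4$, $m=2$ is done by hand in Section~\ref{sec:example}). The equivalence relations that these involutions preserve are classified in Section~\ref{sec:comb}. Part (2) is a different kind of argument: $d=N$ means $\dim W=M+1$, and a normal form of $L$ adapted to $\mathfrak{sl}_2$ turns this condition into a computation in $\bigwedge^m\mathbb{C}^n$ (Section~\ref{sec:max}). Section~\ref{sec:final} proves (3).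

\section{The smallest case: planes of cubic polynomials}\label{sec:example}

Let $L=\partial^4$ and $m=2$. A plane $\Lambda$ of polynomials of degree at most $3$ has a basis $g_1,g_2$ with a $2\times4$ coefficient matrix; let $p_{ab}$, $0\le a<b\le3$, be its minors. Since $\mathrm{Wr}(x^a,x^b)=(b-a)x^{a+b-1}$,
\[
\mathrm{Wr}(g_1,g_2)=p_{01}+2p_{02}\,x+(3p_{03}+p_{12})\,x^2+2p_{13}\,x^3+p_{23}\,x^4 .
\]
Prescribe the Wronskian $1+y_1x+y_2x^2+y_3x^3+y_4x^4$. This determines $p_{01},p_{02},p_{13},p_{23}$ and the sum of $A=3p_{03}$ and $B=p_{12}$. The Pl\"ucker relation $p_{01}p_{23}-p_{02}p_{13}+p_{03}p_{12}=0$, which defines the Grassmannian in $\mathbb{P}^5$, gives the product: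
\begin{equation}\label{eq:ex}
A+B=y_2,\qquad AB=\tfrac34y_1y_3-3y_4 .
\end{equation}
There are two solutions unless the discriminant $y_2^2-3y_1y_3+12y_4$ vanishes. Three features of this computation persist in general.

\emph{Labels.} Start from $0<y_4\ll y_3\ll y_2\ll y_1$ and let $y_4,y_3,y_2,y_1$ go to $0$ in this order, recording the set of degrees of the polynomials in $\Lambda$. It is $\{2,3\}$ at the start and $\{1,3\}$ when $y_4=0$. When also $y_3=0$, we have $(A,B)=(y_2,0)$ or $(0,y_2)$, and the two planes are
\[
\langle 1,\ x+\tfrac12y_1x^2+\tfrac13y_2x^3\rangle,\qquad\langle 1-y_2x^2,\ x+\tfrac12y_1x^2\rangle,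
\]
with degrees $\{0,3\}$ and $\{1,2\}$. When $y_2=0$ they coincide and have degrees $\{0,2\}$, and at the end the degrees are $\{0,1\}$. Encode $\{s_1<s_2\}$ by the partition $(s_2-1,s_1)$. The two points of the fiber give the chains $\emptyset\subset(1)\subset(2)\subset(2,1)\subset(2,2)$ and $\emptyset\subset(1)\subset(1,1)\subset(2,1)\subset(2,2)$, that is, the tableaux $\begin{smallmatrix}1&2\\3&4\end{smallmatrix}$ and $\begin{smallmatrix}1&3\\2&4\end{smallmatrix}$.

\emph{Monodromy.} Put $y_4=0$, $y_1=b>0$, $y_2=\tau$, $y_3=\tau^2\zeta$. The discriminant is $\tau^2(1-3b\zeta)$. When $\zeta$ goes once around $1/(3b)$, the solutions of \eqref{eq:ex} are exchanged, and the same is true for small $y_4\ne0$. On labels, the entries $2$ and $3$ change places.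

\emph{Position of the branch point.} In general, the exchange of $i$ and $i+1$ is governed to leading order in $\tau$ by a system of the form \eqref{eq:ex}, on the scale $y_i=\tau$, $y_{i+1}=\tau^2\zeta$. The branch point lies at $\zeta=\frac{1}{y_{i-1}}\frac{r^2}{4(r^2-1)}$, where $r$ is the distance between the diagonals that contain the two boxes; above, $r=2$. Different values of $r$ give different branch points, so we can choose a loop that exchanges $i$ and $i+1$ only in those tableaux where the distance is a prescribed $r$. The next section studies the permutations so obtained.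

\section{Invariant equivalence relations on tableaux}\label{sec:comb}

\subsection{The involutions $\sigma_{i,r}$}

In this section partitions are arbitrary. A partition $\lambda$ is identified with its diagram, the set of boxes $(a,b)$ in row $a$ and column $b\le\lambda_a$. The \emph{content} of the box $e=(a,b)$ is $\operatorname{ct}(e)=b-a$; the box is \emph{diagonal} if its content is $0$. A \emph{corner} of $\lambda$ is a box whose removal leaves a partition, and an \emph{addable box} is one whose addition gives a partition. Distinct corners lie in different rows and columns, one strictly north-east of the other; so they have different contents, and the same holds for addable boxes. We write $\mu\lessdot\lambda$ if $\mu\subset\lambda$ and $|\lambda|=|\mu|+1$. Let $\mathrm{SYT}(\lambda)$ be the set of standard Young tableaux of shape $\lambda$, and $f^\lambda=|\mathrm{SYT}(\lambda)|$. The largest entry lies in a corner, so $f^\lambda=\sum_{\mu\lessdot\lambda}f^\mu$; in particular $f^\mu\le f^\lambda$ for $\mu\subset\lambda$, and $f^\lambda=1$ only for single rows and columns, as $f^{(2,1)}=2$.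 We write $T^t$ for the transpose of $T$ and $T|_l$ for the tableau formed by the entries $1,\dots,l$.

For a tableau $T$ with more than $i$ boxes, let $d_i(T)$ be the content of the box of $i+1$ minus the content of the box of $i$. The boxes of $i$ and $i+1$ are a corner and an addable box of the shape of $T|_i$. Either they are adjacent, and $|d_i(T)|=1$, or one is strictly north-east of the other. In the second case $|d_i(T)|\ge2$, and exchanging $i$ and $i+1$ gives a standard tableau $s_iT$ with $d_i(s_iT)=-d_i(T)$. For $i\ge2$ and $r\ge2$ put
\[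
\sigma_{i,r}T=\begin{cases}s_iT&\text{if $T$ has more than $i$ boxes and }|d_i(T)|=r,\\ T&\text{otherwise.}\end{cases}
\]
These are involutions of the set of all standard tableaux. (The entries $1$ and $2$ are always adjacent, so $i=1$ would give nothing.) Let $G_k$ be the group generated by the $\sigma_{i,r}$ with $2\le i\le k-1$, $r\ge2$. It preserves shapes and commutes with transposition, and $G_{k-1}\subset G_k$. If $T$ has at least $k$ boxes and $h\in G_k$, then $h$ does not move the entries greater than $k$, and $(hT)|_k=h(T|_k)$.

Let $|\lambda|=k\ge2$. For a corner $c$ of $\lambda$, let $\mathcal{T}_c\subset\mathrm{SYT}(\lambda)$ be the set of tableaux with $k$ in $c$; restriction identifies it with $\mathrm{SYT}(\lambda\setminus c)$, compatibly with $G_{k-1}$. For a corner $e$ of $\lambda\setminus c$, let $\mathcal{T}_{c,e}\subset\mathcal{T}_c$ be the nonempty set of tableaux with $k-1$ in $e$. For $k\ge3$,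
\begin{equation}\label{eq:top}
\text{$\sigma_{k-1,r}$ maps $\mathcal{T}_{c,e}$ onto $\mathcal{T}_{e,c}$ if $|\operatorname{ct}(c)-\operatorname{ct}(e)|=r$, and fixes it pointwise otherwise.}
\end{equation}

\begin{lemma}\label{lem:trans}
$G_k$ acts transitively on $\mathrm{SYT}(\lambda)$ for $|\lambda|=k$.
\end{lemma}

\begin{proof}
For $k\le2$ there is one tableau. By induction $G_{k-1}$ is transitive on each $\mathcal{T}_c$. If $c\ne c'$ are corners of $\lambda$, then \eqref{eq:top} with $r=|\operatorname{ct}(c)-\operatorname{ct}(c')|\ge2$ joins $\mathcal{T}_c$ to $\mathcal{T}_{c'}$.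
\end{proof}

Transposition changes the sign of all contents, so the $\sigma_{i,r}$ cannot distinguish $T$ from $T^t$. The next lemma says that they distinguish everything else.

\begin{lemma}\label{lem:rigid}
Let $T,T'$ be standard tableaux with $l$ boxes, possibly of different shapes. Suppose that for all $h\in G_l$, $2\le i\le l-1$ and $r\ge2$, the involution $\sigma_{i,r}$ fixes $hT$ if and only if it fixes $hT'$. Then $T'\in\{T,T^t\}$.
\end{lemma}

\begin{proof}
The number $|d_i(U)|$ is the unique $r\ge2$ with $\sigma_{i,r}U\ne U$, or $1$ if there is none. So the hypothesis says that $|d_i(hT)|=|d_i(hT')|$ for all $h\in G_l$ and $2\le i\le l-1$. It is unchanged if $T'$ is replaced by $(T')^t$, or $(T,T')$ by $(gT,gT')$ with $g\in G_l$. We may therefore assume that $T|_2=T'|_2$ (for $l\le2$ this ends the proof).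

We first show: \emph{if a pair $U,U'$ satisfies the hypothesis, $U|_{j-1}=U'|_{j-1}$ has shape $\nu$, $j\ge3$, and the boxes $f,f'$ of $j$ in $U,U'$ differ, then $\nu$ has only one corner $e$, and $\operatorname{ct}(e)=\frac12(\operatorname{ct}(f)+\operatorname{ct}(f'))$.} Let $e$ be any corner of $\nu$. By Lemma~\ref{lem:trans} some $h\in G_{j-1}$ puts $j-1$ into $e$ in the common tableau $U|_{j-1}$, hence in both $hU$ and $hU'$, without moving $j$. Then $|\operatorname{ct}(f)-\operatorname{ct}(e)|=|\operatorname{ct}(f')-\operatorname{ct}(e)|$. As $f\ne f'$ are addable boxes of $\nu$, their contents differ, so $\operatorname{ct}(e)$ is their mean. Only one corner can have this content.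

Suppose $T\ne T'$, and let $j\ge3$ be the first entry whose boxes differ. Then the shape $\nu$ of $T|_{j-1}$ is a rectangle with $a$ rows and $b$ columns. Its corner has content $b-a$ and its addable boxes have contents $b$ and $-a$, so $b-a=\frac12(b-a)$ and $a=b$. Also $a\ge2$, since $a^2=j-1\ge2$. Now $|d_{j-1}|=a$ for both tableaux, so $\sigma_{j-1,a}$ moves both. In the images, the entries up to $j-2$ agree and fill the square minus its corner, while the entries $j-1\ge4$ lie in different boxes. The square minus its corner has the two corners $(a,a-1)$ and $(a-1,a)$, which contradicts the italicized statement.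
\end{proof}

\subsection{The classification}

An equivalence relation on a set with a group action is \emph{invariant} if $T\sim T'$ implies $gT\sim gT'$. Then $g$ permutes the classes, and
\begin{equation}\label{eq:stable}
\text{if a class $C$ contains both $T$ and $gT$ for some $T$, then $gC=C$.}
\end{equation}
Three relations on $\mathrm{SYT}(\lambda)$ are invariant for evident reasons: the \emph{discrete} one (equality), the \emph{total} one (one class), and, if $\lambda=\lambda^t$, the \emph{transposing} one, with classes $\{T,T^t\}$.

\begin{proposition}\label{prop:rel}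
Let $|\lambda|=k$. Every $G_k$-invariant equivalence relation $\sim$ on $\mathrm{SYT}(\lambda)$ is discrete, total, or (only if $\lambda=\lambda^t$) transposing.
\end{proposition}

\begin{proof}
We use induction on $k$. For $k\le2$ there is one tableau, so let $k\ge3$. For each corner $c$, the restriction $\sim_c$ of $\sim$ to $\mathcal{T}_c\cong\mathrm{SYT}(\lambda\setminus c)$ is $G_{k-1}$-invariant, hence discrete, total or transposing, where transposition refers to the entries $1,\dots,k-1$. The task is to see how these pieces are glued, and the only tool that links different $\mathcal{T}_c$ is \eqref{eq:top}.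

\medskip
\noindent\textbf{Case 1: for some corner $c$, $|\mathcal{T}_c|>1$ and $\mathcal{T}_c$ lies in one class $C$.} We show that $\sim$ is total. Let $\mu=\lambda\setminus c$. By \eqref{eq:stable}, $C$ is stable under $G_{k-1}$. Let $c'\ne c$ be another corner of $\lambda$ (if there is none, we are done), put $r=|\operatorname{ct}(c)-\operatorname{ct}(c')|\ge2$ and $\sigma=\sigma_{k-1,r}$. Note that $c'$ is a corner of $\mu$.

Suppose that some corner $e$ of $\mu$ has $|\operatorname{ct}(e)-\operatorname{ct}(c)|\ne r$. Then $\sigma$ fixes the elements of $\mathcal{T}_{c,e}\subset C$, so $\sigma C=C$, and $C\supset\sigma\mathcal{T}_{c,c'}=\mathcal{T}_{c',c}$. Since $C$ is $G_{k-1}$-stable and $G_{k-1}$ is transitive on $\mathcal{T}_{c'}$, we get $\mathcal{T}_{c'}\subset C$. If this works for every $c'$, the relation is total. Otherwise, for some $c'$ all corners of $\mu$ have content $\operatorname{ct}(c)\pm r$, so $\mu$ has one or two corners (Figure~\ref{fig:exc}). Now $\sigma$ moves all of $\mathcal{T}_c$, and we study the class $C'=\sigma C$ instead.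

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!55] (2,0) rectangle (3,1);
\fill[gray!20] (1,-1) rectangle (2,0);
\foreach \x/\y/\n in {0/0/0,1/0/1,2/0/2,0/-1/-1,1/-1/0}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\n$};}
\fill[gray!55] (7,-1) rectangle (8,0);
\fill[gray!20] (8,0) rectangle (9,1);
\fill[gray!20] (6,-2) rectangle (7,-1);
\foreach \x/\y/\n in {6/0/0,7/0/1,8/0/2,6/-1/-1,7/-1/0,6/-2/-2}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\n$};}
\end{tikzpicture}
\caption{Two shapes $\lambda$, with the contents of the boxes written in, having a corner $c$ (dark) such that all corners of $\lambda\setminus c$ (light) have content at the same distance $r=2$ from the content of $c$. Left: $\lambda\setminus c$ has one corner. Right: it has two.}\label{fig:exc}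
\end{figure}

\emph{One corner.} Then $\mu$ is a rectangle with $a$ rows and $b$ columns, and $a,b\ge2$ because $f^\mu>1$. After transposing everything if necessary, $c=(1,b+1)$ and $c'=(a,b)$; these are the corners of $\lambda$. We have $\mathcal{T}_c=\mathcal{T}_{c,c'}$, so $\mathcal{T}_{c',c}\subset C'$ has at least two elements, and $\sim_{c'}$ is not discrete. If it were transposing, two elements of $\mathcal{T}_{c',c}$ would have transposed restrictions to $1,\dots,k-1$; both have $k-1$ in $c$, so $c$ would be diagonal, which it is not. Hence $\sim_{c'}$ is total and $\mathcal{T}_{c'}\subset C'$. The box $e=(a,b-1)$ is a corner of $\lambda\setminus c'$ adjacent to $c'$, so $\sigma$ fixes $\mathcal{T}_{c',e}\subset C'$ pointwise. Therefore $C'=\sigma C'=C$ contains $\mathcal{T}_c$ and $\mathcal{T}_{c'}$.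

\emph{Two corners $c',c''$, of contents $\operatorname{ct}(c)\pm r$.} As $r\ge2$, neither is adjacent to $c$, so the corners of $\lambda$ are $c',c,c''$, with $c$ in the middle. We have $\mathcal{T}_{c',c}\cup\mathcal{T}_{c'',c}=\sigma\mathcal{T}_c\subset C'$. Write the corners of $\lambda$ as $(i_1,j_1),(i_2,j_2),(i_3,j_3)$ with $i_1<i_2<i_3$ and $j_1>j_2>j_3$; then $j_1\ge3$, $i_3\ge3$ and $i_2,j_2\ge2$. Removing the top and middle corners leaves the boxes $(1,1),(1,2),(2,1),(3,1)$, and removing the bottom and middle corners leaves $(1,1),(2,1),(1,2),(1,3)$. Since $f^{(2,1,1)}=f^{(3,1)}=3$, both $\mathcal{T}_{c',c}$ and $\mathcal{T}_{c'',c}$ have at least three elements. A relation with a class of size at least $3$ is neither discrete nor transposing, so $\mathcal{T}_{c'}\cup\mathcal{T}_{c''}\subset C'$. The contents of $c'$ and $c''$ differ by $2r\ne r$, so $\sigma$ fixes $\mathcal{T}_{c',c''}\subset C'$ pointwise. Again $C'=C$, and $\sim$ is total.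

\medskip
\noindent\textbf{Case 2: there is no such corner.} Then each $\sim_c$ is discrete, or transposing with $|\mathcal{T}_c|>2$. We show that $T\sim T'$ implies $T'\in\{T,T^t\}$.

\emph{Step 1. If $T\in\mathcal{T}_c$, $T'\in\mathcal{T}_{c'}$, $c\ne c'$ and $T\sim T'$, then $\lambda\setminus c'=(\lambda\setminus c)^t$ and $T'=T^t$.} Suppose first that $\mathcal{T}_c=\{T\}$. Then the class of $T$ is $G_{k-1}$-stable by \eqref{eq:stable}, so it contains $\mathcal{T}_{c'}$, and $|\mathcal{T}_{c'}|=1$ in Case 2. So $\lambda\setminus c$ and $\lambda\setminus c'$ are a row and a column of length $k-1$, their union $\lambda$ has $2k-3=k$ boxes, $\lambda=(2,1)$, and the claim holds.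

In general we want to apply Lemma~\ref{lem:rigid}. Let $U\in\mathcal{T}_c$, $2\le i\le k-2$, $r\ge2$. We claim that $\sigma_{i,r}U\sim U$ only if $\sigma_{i,r}U=U$. Otherwise $\sim_c$ is transposing and $s_i(U|_{k-1})=(U|_{k-1})^t$, so all entries of $U|_{k-1}$ other than $i,i+1$ are in diagonal boxes. Then $\lambda\setminus c$ has only two boxes off the diagonal, so it is $(2,1)$ or $(2,2)$ and $|\mathcal{T}_c|=2$, which is excluded. The same holds for $\mathcal{T}_{c'}$. For $h\in G_{k-1}$ we have $hT\sim hT'$ and $\sigma_{i,r}hT\sim\sigma_{i,r}hT'$, so $\sigma_{i,r}hT\sim hT$ if and only if $\sigma_{i,r}hT'\sim hT'$. Lemma~\ref{lem:rigid} now applies to $T|_{k-1}$ and $T'|_{k-1}$. They have different shapes, so they are transposes of each other. With $\mu=\lambda\setminus c$ we get $\lambda\setminus c'=\mu^t$, $\lambda=\mu\cup\mu^t=\lambda^t$, $c'=c^t$ and $T'=T^t$.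

\emph{Step 2. If $T\ne T'$ lie in the same $\mathcal{T}_c$ and $T\sim T'$, then $T'=T^t$.} Here $\sim_c$ is transposing, $\mu=\lambda\setminus c$ satisfies $\mu=\mu^t$ and $f^\mu>2$, and $T'|_{k-1}=(T|_{k-1})^t$. If $c$ is diagonal, then $T'=T^t$. Suppose that $y=\operatorname{ct}(c)\ne0$; we derive a contradiction.

If $\mu$ is not a square, then, being symmetric, it has at least two corners, hence a corner $e$ of content $x\ne0$. Take $U\in\mathcal{T}_{c,e}$, and let $U'\in\mathcal{T}_{c,e^t}$ have $U'|_{k-1}=(U|_{k-1})^t$, so that $U\sim U'$. Since $xy\ne0$, the positive integers $|d_{k-1}(U)|=|y-x|$ and $|d_{k-1}(U')|=|y+x|$ differ; let $r\ge2$ be the larger. Then $\sigma_{k-1,r}$ moves one of $U,U'$ into some $\mathcal{T}_{c''}$ with $c''\ne c$ and fixes the other. By Step 1, $\lambda\setminus c''=\mu^t=\mu$, which is absurd.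

If $\mu$ is an $a\times a$ square, then $a\ge3$ because $f^\mu>2$, $|y|=a$, and $\sigma_{k-1,a}$ takes $T,T'$ to distinct equivalent elements of $\mathcal{T}_{c''}$, $c''=(a,a)$. The shape $\lambda\setminus c''$ contains $c$ but not $c^t$, so it is not symmetric. Hence $\sim_{c''}$ is neither discrete nor transposing, contrary to Case 2.

\emph{Conclusion.} If $\sim$ is not discrete, then $T\sim T^t$ for some $T$, and $\lambda=\lambda^t$. Then $gT\sim gT^t=(gT)^t$ for all $g\in G_k$, and $\sim$ is transposing by Lemma~\ref{lem:trans}.
\end{proof}

\section{Monodromy of the polynomial Wronski map}\label{sec:mono}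

From now on $2\le m\le n-2$, $M=m(n-m)$, and all partitions are contained in the rectangle $\lambda_{\max}=((n-m)^m)$ with $m$ rows and $n-m$ columns. The goal of this section is Proposition~\ref{prop:mono}, which realizes each $\sigma_{i,r}$ as the monodromy of a loop.

\subsection{Facts on projections and coverings}

Let $X\subset\mathbb{P}^r$ be a closed algebraic set and let $Y_0,\dots,Y_k$ be linear forms without common zero on $X$. We call $\pi=[Y_0:\dots:Y_k]\colon X\to\mathbb{P}^k$ a \emph{linear projection of $X$}. For a holomorphic map $\pi$ from an analytic set $X$ to a complex manifold of dimension $k$, a point $z\in X$ is \emph{\'etale} if $X$ is a manifold of dimension $k$ near $z$ and $d\pi_z$ is invertible; a fiber is \'etale if all its points are. We use the following textbook facts.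
\begin{enumerate}
\item[(F1)] A linear projection $\pi$ of $X$ is proper, has finite fibers, and maps a closed algebraic subset to a closed algebraic subset of the same dimension. If $X$ is irreducible, all points of $\pi(X)$ outside a proper closed algebraic subset have the same number $\deg\pi$ of preimages.
\item[(F2)] If moreover $X$ is irreducible of dimension $k$, then $\pi$ is onto $\mathbb{P}^k$ and $\deg\pi=\deg X$, and every \'etale fiber has $\deg X$ points. An irreducible $X$ has degree $1$ if and only if it is a linear subspace.
\item[(F3)] If $\pi$ is proper, the set of points with \'etale fiber is open in the classical topology, and over it $\pi$ is a finite covering.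
\item[(F4)] In a covering, lifting a path gives a bijection between the fibers over its ends, called \emph{transport} (\emph{monodromy}, for a loop), which depends only on the homotopy class with fixed ends. In particular, for a covering of $K\times[0,\delta]$ and a loop $\ell$ in $K$ at $a$, transport along $a\times[0,\delta]$ identifies the monodromy of $\ell\times0$ with that of $\ell\times\delta$.
\item[(F5)] Let $O\subset\mathbb{P}^k$ be nonempty and Zariski open, and $Z\subsetneq\mathbb{P}^k$ closed algebraic. Then $O\setminus Z$ is connected and dense, and every path in $O$ with ends outside $Z$ is homotopic in $O$, with fixed ends, to a path avoiding $Z$.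
\item[(F6)] A holomorphic map with finite fibers between manifolds of the same dimension is open.
\end{enumerate}

\subsection{Schubert varieties}

Let $\mathrm{Gr}$ be the Grassmannian of $m$-dimensional subspaces $\Lambda$ of the space of polynomials in $x$ of degree less than $n$. Its Pl\"ucker coordinates $p_S$, for $S\subset\{0,\dots,n-1\}$ with $|S|=m$, are the maximal minors of the coefficient matrix of a basis. The set $S=\{s_1<\dots<s_m\}$ corresponds to the partition whose row $m+1-a$ has length $s_a-(a-1)$, of size $\sum s_a-\binom m2$. We use sets and partitions interchangeably; inclusion of partitions is the componentwise order of sets, and the signs $\subset$, $\lessdot$ and $|\cdot|$ always refer to partitions. Replacing $s_a$ by $s_a+1\notin S$ adds a box in row $m+1-a$ and column $s_a-a+2$, so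
\begin{equation}\label{eq:content}
\text{raising $s_a$ by one adds a box of content $s_a-m+1$.}
\end{equation}
The determinant $\det\bigl(s_a(s_a-1)\cdots(s_a-i+2)\bigr)_{i,a}$ is a Vandermonde determinant, so $\mathrm{Wr}(x^{s_1},\dots,x^{s_m})=v_S\,x^{|S|}$ with $v_S=\prod_{a<b}(s_b-s_a)>0$. By multilinearity the Wronski map of $\partial^n$ is
\[
J_0=[Y_0:\dots:Y_M]\colon\mathrm{Gr}\to\mathbb{P}^M,\qquad Y_k=\sum_{|\lambda|=k}v_\lambda\,p_\lambda .
\]

To imitate the labeling of Section~\ref{sec:example} we let the top coefficients of the Wronskian vanish one at a time, and for this we need the loci where the degrees drop. The basic observation is: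
\begin{equation}\label{eq:bound}
\text{if $\Lambda$ has a basis $g_j$ with $\deg g_j\le d_j$ and $\{d_1,\dots,d_m\}=\lambda$, then $p_\theta(\Lambda)\ne0$ implies $\theta\subset\lambda$.}
\end{equation}
Indeed, a nonzero term of the minor $p_\theta$ matches the elements of $\theta$ bijectively with the $d_j$, each element being at most its partner. Let $S(\Lambda)$ be the set of degrees of nonzero elements of $\Lambda$; it has $m$ elements, and $\Lambda$ has a basis with these degrees. So $p_{S(\Lambda)}\ne0$ (a triangular determinant), and $p_\theta(\Lambda)\ne0$ implies $\theta\subset S(\Lambda)$. Define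
\[
\Omega^\circ_\lambda=\{\Lambda: S(\Lambda)=\lambda\},\qquad\Omega_\lambda=\{\Lambda:p_\theta(\Lambda)=0\text{ for all }\theta\not\subset\lambda\}=\bigsqcup_{\theta\subset\lambda}\Omega^\circ_\theta .
\]
Then $\Omega_\lambda\cap\{p_\lambda\ne0\}=\Omega^\circ_\lambda$ and $\Omega_\lambda\cap\{p_\lambda=0\}=\bigcup_{\mu\lessdot\lambda}\Omega_\mu$. On $\Omega_\lambda$ with $|\lambda|=k$ we have $Y_l=0$ for $l>k$ and $Y_k=v_\lambda p_\lambda$. Applied to $\lambda=S(\Lambda)$, this shows that the $Y_l$ have no common zero. So
\[
\pi_\lambda=[Y_0:\dots:Y_k]\colon\Omega_\lambda\to\mathbb{P}^k,\qquad k=|\lambda|,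
\]
is a linear projection, and $\pi_{\lambda_{\max}}=J_0$. We work over $\mathbb{A}^k=\{Y_0\ne0\}$, with coordinates $y_l=Y_l/Y_0$, $1\le l\le k$.

\subsection{Charts}

The varieties $\Omega_\lambda$ need only be understood near the cells $\Omega^\circ_\nu$ with $|\lambda|-|\nu|\le2$, and there they are affine spaces. Let $\nu=\{s_1<\dots<s_m\}$. On $\mathcal{U}_\nu=\{p_\nu\ne0\}\subset\mathrm{Gr}$ normalize $p_\nu=1$, and let $g_1,\dots,g_m$ be the basis of $\Lambda$ whose coefficient matrix is the identity in the columns $s_1,\dots,s_m$. The coefficients of $x^l$ in $g_j$, $l\notin\nu$, are coordinates on $\mathcal{U}_\nu\cong\mathbb{A}^M$. We call such a coordinate \emph{low} if $l<s_j$ and \emph{high} if $l>s_j$. There are $\sum_j(s_j-j+1)=|\nu|$ low coordinates, denoted together by $z$; ``low'' in a formula for $g_j$ means the sum of the corresponding terms.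

\begin{lemma}\label{lem:chart}
Let $\nu\subset\lambda$ with $|\lambda|-|\nu|\le2$. Then $\Omega_\lambda\cap\mathcal{U}_\nu$ is the coordinate subspace of $\mathcal{U}_\nu$, of dimension $|\lambda|$, on which all high coordinates vanish except those shown below; unlisted $g_j$ are $x^{s_j}+\mathrm{low}$.
\begin{enumerate}
\item[(0)] $\lambda=\nu$: no high coordinate; the subspace is $\Omega^\circ_\nu$.
\item[(1)] One box, raising $s_a$: $g_a=ux^{s_a+1}+x^{s_a}+\mathrm{low}$, and $p_\lambda=u$.
\item[(N)] Two nonadjacent boxes, raising $s_a<s_b$ by one, with $s_a+1,s_b+1\notin\nu$; let $\mu_1,\mu_2$ arise from $\nu$ by raising only $s_a$, only $s_b$. Then $g_a=\alpha x^{s_a+1}+x^{s_a}+\mathrm{low}$, $g_b=\beta x^{s_b+1}+x^{s_b}+\mathrm{low}$, and $p_{\mu_1}=\alpha$, $p_{\mu_2}=\beta$, $p_\lambda=\alpha\beta$.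
\item[(H)] Horizontal domino, raising $s_a$ by two, with $s_a+1,s_a+2\notin\nu$; let $\mu$ arise by raising $s_a$ by one. Then $g_a=\beta x^{s_a+2}+\alpha x^{s_a+1}+x^{s_a}+\mathrm{low}$, and $p_\mu=\alpha$, $p_\lambda=\beta$.
\item[(V)] Vertical domino, raising $s_a$ and $s_{a+1}=s_a+1$ by one, with $s_a+2\notin\nu$; let $\mu$ arise by raising $s_{a+1}$. Then $g_a=-\beta x^{s_a+2}+x^{s_a}+\mathrm{low}$, $g_{a+1}=\alpha x^{s_a+2}+x^{s_a+1}+\mathrm{low}$, and $p_\mu=\alpha$, $p_\lambda=\beta$.
\end{enumerate}
In all cases the locus where the high coordinates vanish is $\Omega^\circ_\nu$.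
\end{lemma}

\begin{proof}
The list is complete. Two boxes in one row give (H). If $s_a<s_b$ are each raised by one, then $s_b+1\notin\nu$, and either $s_a+1\notin\nu$, in which case the contents differ by $s_b-s_a\ge2$ by \eqref{eq:content}, or $s_a+1=s_b$. The partitions strictly between $\nu$ and $\lambda$ are $\mu_1,\mu_2$, respectively $\mu$.

The coefficient of $x^l$ in $g_j$ is $\pm p_\theta$, where the set $\theta$ arises from $\nu$ by replacing $s_j$ with $l$; the set $\theta$ determines $j$ and $l$. If $l>s_j$ and this coefficient is nonzero at a point of $\Omega_\lambda$, then $\nu\subsetneq\theta\subset\lambda$. In (1), $\theta=\lambda$. In (N), $\lambda$ differs from $\nu$ in two elements, so $\theta\in\{\mu_1,\mu_2\}$. In (H), both $\mu$ and $\lambda$ arise by replacing $s_a$. In (V), $\mu$ arises by replacing $s_{a+1}$ with $s_a+2$, and $\lambda$ by replacing $s_a$ with $s_a+2$. So the points of $\Omega_\lambda\cap\mathcal{U}_\nu$ have the stated form.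

Conversely, \eqref{eq:bound} shows that every $\Lambda$ of the stated form lies in $\Omega_\lambda$. Except in (V), use the basis $g_j$. In (V) with $\alpha=0$, the degrees of $g_a,g_{a+1}$ are at most $s_a+2$, $s_a+1$; with $\alpha\ne0$, replace $g_a$ by $g_a+\frac\beta\alpha g_{a+1}$, of degree at most $s_a+1$.

For the minors, the columns $s_j$ are unit vectors. A set obtained from $\nu$ by changing the $j$-th element without changing its position in the order has minor equal to the new entry in row $j$. This gives all formulas except $p_\lambda$ in (N) and (V). In (N), $p_\lambda$ reduces to rows $a,b$ and columns $s_a+1,s_b+1$, and in (V) to rows $a,a+1$ and columns $s_a+1,s_a+2$: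
\[
\det\begin{pmatrix}\alpha&0\\ *&\beta\end{pmatrix}=\alpha\beta,\qquad\det\begin{pmatrix}0&-\beta\\1&\alpha\end{pmatrix}=\beta .
\]
The last assertion is case (0), where $\Omega_\nu\cap\mathcal{U}_\nu=\Omega_\nu^\circ$.
\end{proof}

\subsection{Adding one box}

Let $|\lambda|=k$. A point $a\in\mathbb{A}^k$ is \emph{regular for $\lambda$} if the fiber $\pi_\lambda^{-1}(a)$ is \'etale and contained in $\Omega^\circ_\lambda$. The \'etale points of $\Omega^\circ_\lambda\cong\mathbb{A}^k$ form a Zariski open subset of $\Omega^\circ_\lambda$, hence of $\Omega_\lambda$; let $B$ be its complement in $\Omega_\lambda$. The regular points form the set $\mathbb{A}^k\setminus\pi_\lambda(B)$, which is Zariski open by (F1). If it is nonempty, it is connected and dense by (F5), and the number of preimages is constant on it by (F3). Let $\mathcal{R}_k\subset\mathbb{A}^k$ be the set of points regular for all $\lambda$ with $|\lambda|=k$. The set $\mathcal{R}_0=\mathbb{A}^0$ is a point, with one preimage.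

\begin{lemma}\label{lem:one}
Let $a\in\mathcal{R}_k$ and $|\lambda|=k+1$. Then $\pi_\lambda^{-1}(a,0)=\bigsqcup_{\mu\lessdot\lambda}\pi_\mu^{-1}(a)$, and this fiber of $\pi_\lambda$ is \'etale. For compact $K\subset\mathcal{R}_k$ there is $\delta>0$ such that, for all $\lambda$ with $|\lambda|=k+1$, the map $\pi_\lambda$ is a covering over $K\times\{|y|\le\delta\}$ that restricts to $\bigsqcup_{\mu\lessdot\lambda}\pi_\mu$ over $K\times0$, and $K\times\{0<|y|\le\delta\}\subset\mathcal{R}_{k+1}$.
\end{lemma}

\begin{proof}
If $\pi_\lambda(\Lambda)=(a,0)$, then $v_\lambda p_\lambda=Y_{k+1}=0$, so $\Lambda\in\Omega_\mu$ for some $\mu\lessdot\lambda$ and $\pi_\mu(\Lambda)=a$. Conversely $Y_{k+1}$ vanishes on $\Omega_\mu\subset\Omega_\lambda$. The union is disjoint because $\pi_\mu^{-1}(a)\subset\Omega^\circ_\mu$. In the chart (1) of Lemma~\ref{lem:chart} at $\mu$ we have $y_{k+1}=v_\lambda u/Y_0$, and $(y_1,\dots,y_k)=\pi_\mu(z)$ on $u=0$. At a point with $u=0$ the derivative of $y_{k+1}$ in $z$ vanishes, so the Jacobian matrix is block triangular with diagonal blocks $d\pi_\mu$ and $v_\lambda/Y_0$,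 both invertible. By (F3) the points with \'etale fiber form an open set containing $K\times0$, hence containing $K\times\{|y|\le\delta\}$ for some $\delta$; take the least $\delta$ over the finitely many $\lambda$. If $y\ne0$, then $p_\lambda\ne0$ on the fiber, which therefore lies in $\Omega^\circ_\lambda$.
\end{proof}

\begin{corollary}\label{cor:count}
For $0\le k\le M$ the set $\mathcal{R}_k$ is nonempty. If $|\lambda|=k$, a point regular for $\lambda$ has $f^\lambda$ preimages under $\pi_\lambda$, and for $k\ge1$ every $a\in\mathbb{A}^k$ with $a_k\ne0$ has at most $f^\lambda$ preimages. In particular $\deg\mathrm{Gr}=\deg J_0=N$.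
\end{corollary}

\begin{proof}
The first two claims follow by induction from Lemma~\ref{lem:one} with $K$ a point, since $f^\lambda=\sum_{\mu\lessdot\lambda}f^\mu$. If $a_k\ne0$, the fiber lies in $\Omega^\circ_\lambda$, on which $\pi_\lambda$ is open by (F6). If it had more than $f^\lambda$ points, the images of disjoint neighborhoods of them in $\Omega^\circ_\lambda$ would have a regular point in common, with too many preimages. The last claim is (F2).
\end{proof}

\subsection{Adding two boxes}

Lemma~\ref{lem:one} sees no branching, because it lets $y_{i+1}$ be small compared with everything else. Branch points appear when $y_{i+1}$ is comparable with $y_i^2$ and both are small. In this regime the points of the fiber cluster near the cells $\Omega^\circ_\nu$ with $|\nu|=i-1$, two of them near the same point in case (N), so we rescale the high coordinates to separate them.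

Let $2\le i\le M-1$ and $b\in\mathcal{R}_{i-1}$ with $b_{i-1}>0$. Put
\[
\zeta_r=\frac1{b_{i-1}}\cdot\frac{r^2}{4(r^2-1)}\quad(2\le r\le n),\qquad\zeta_*=\frac1{8b_{i-1}},
\]
so that $0<\zeta_*<\zeta_n<\dots<\zeta_2$. Let $\ell_r$ be a loop at $\zeta_*$ in $\mathbb{C}\setminus\{0,\zeta_2,\dots,\zeta_n\}$ with winding number $1$ about $\zeta_r$ and $0$ about the other $\zeta_{r'}$; for instance, go through the upper half-plane to a small circle about $\zeta_r$, around it, and back. Let $K=[0,\zeta_*]\cup\bigcup_r\ell_r$.

\begin{lemma}\label{lem:two}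
There is $\delta>0$ such that $(b,\tau)\in\mathcal{R}_i$ for $0<\tau<\delta$ and the following holds for every $\lambda$ with $|\lambda|=i+1$.
\begin{enumerate}
\item[(a)] For $(\zeta,\tau)\in K\times(0,\delta)$ the fiber of $\pi_\lambda$ over $(b,\tau,\tau^2\zeta)$ is \'etale, and $(b,\tau,\tau^2\zeta)\in\mathcal{R}_{i+1}$ if $\zeta\ne0$. The covering of $K\times(0,\delta)$ formed by these fibers is a disjoint union of coverings $\mathcal{E}_{\nu,\Gamma}$, indexed by the pairs with $\nu\subset\lambda$, $|\nu|=i-1$, $\Gamma\in\pi_\nu^{-1}(b)$, with two sheets in case \textup{(N)} and one sheet in cases \textup{(H)}, \textup{(V)}.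
\item[(b)] Over $0\times(0,\delta)$, the covering $\mathcal{E}_{\nu,\Gamma}$ consists of one path $\tau\mapsto\Lambda_\mu(\tau)$ for each $\mu$ with $\nu\lessdot\mu\lessdot\lambda$; here $\Lambda_\mu(\tau)\in\Omega^\circ_\mu$, and $\Lambda_\mu(\tau)\to\Gamma$ as $\tau\to0$.
\item[(c)] The monodromy of $\mathcal{E}_{\nu,\Gamma}$ along $\ell_r\times\tau$ exchanges the two points if the contents of the two boxes of $\lambda\setminus\nu$ differ by $r$, and is trivial otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
It suffices to treat one $\lambda$ and take the least $\delta$ at the end.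

\emph{Rescaling.} Work in the chart of Lemma~\ref{lem:chart} at $\nu$, with coordinates $(z,\alpha,\beta)$. Give the coefficient of $x^l$ in $g_j$ the weight $l-s_j$. Every term of the minor $p_\theta$ then has weight $|\theta|-|\nu|$. The coordinates $z$ have negative weight, $\alpha$ has weight $1$, and $\beta$ has weight $w_\beta=1$ in case (N) and $w_\beta=2$ in cases (H), (V). Substitute $\alpha=\tau\alpha'$, $\beta=\tau^{w_\beta}\beta'$.

A monomial of $Y_i$ has weight $1$, so its factors $\alpha,\beta$ have total weight $w\ge1$, and it acquires the factor $\tau^w$. If $w=1$, it contains no $z$, so it is a constant times $\alpha$ (or $\beta$, in case (N)). To find the constant, set all other coordinates equal to $0$: then the only nonzero minors are $p_\nu=1$ and $p_\mu$ for the corresponding intermediate shape $\mu$, which equals that coordinate. Together with $Y_{i+1}=v_\lambda p_\lambda$ this gives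
\[
\begin{array}{lll}
\text{(N):}&Y_i=\tau\,(v_{\mu_1}\alpha'+v_{\mu_2}\beta')+\tau^2(\cdots),&Y_{i+1}=\tau^2v_\lambda\alpha'\beta',\\[2pt]
\text{(H), (V):}&Y_i=\tau\,v_\mu\alpha'+\tau^2(\cdots),&Y_{i+1}=\tau^2v_\lambda\beta',
\end{array}
\]
where the dots are polynomials in $z,\alpha',\beta',\tau$. Hence
\[
\Psi=(y_1,\dots,y_{i-1},\,y_i/\tau,\,y_{i+1}/\tau^2)
\]
is a holomorphic function of $(z,\alpha',\beta',\tau)$ where $Y_0\ne0$, including $\tau=0$. Let $\iota(z,\alpha',\beta',\tau)\in\Omega_\lambda$ be the point with coordinates $(z,\tau\alpha',\tau^{w_\beta}\beta')$. For fixed $\tau\ne0$, $\iota$ is injective, $\Psi=(b,1,\zeta)$ means $\pi_\lambda\iota=(b,\tau,\tau^2\zeta)$, and the Jacobian of $\Psi$ in $(z,\alpha',\beta')$ is invertible exactly when $\iota$ is an \'etale point.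

\emph{The equations $\Psi=(b,1,\zeta)$ at $\tau=0$.} Here $\iota$ is the point $z\in\Omega^\circ_\nu$, the first $i-1$ components of $\Psi$ are $\pi_\nu(z)$, and $Y_{i-1}=v_\nu$. So $z=\Gamma\in\pi_\nu^{-1}(b)$ and $Y_0=h$ with $h=v_\nu/b_{i-1}$. In cases (H), (V) the remaining equations are $v_\mu\alpha'=h$, $v_\lambda\beta'=\zeta h$, with one nondegenerate solution. In case (N), put $A=v_{\mu_1}\alpha'$, $B=v_{\mu_2}\beta'$; the equations are
\begin{equation}\label{eq:AB}
A+B=h,\qquad AB=\zeta h\,\frac{v_{\mu_1}v_{\mu_2}}{v_\lambda},
\end{equation}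
with discriminant $(A-B)^2=h^2\bigl(1-4\zeta\,b_{i-1}\,v_{\mu_1}v_{\mu_2}/(v_\lambda v_\nu)\bigr)$. Consider $v_\lambda v_\nu/(v_{\mu_1}v_{\mu_2})$ factor by factor. For $j\ne a,b$, the pair $(a,j)$ contributes $|s_a+1-s_j|\,|s_a-s_j|$ to both numerator and denominator, the pair $(b,j)$ contributes $|s_b+1-s_j|\,|s_b-s_j|$ to both, and pairs not involving $a,b$ contribute the same square to both. With $r'=s_b-s_a$, the pair $(a,b)$ contributes $r'\cdot r'/((r'-1)(r'+1))$. By \eqref{eq:content}, $r'$ is the difference of the contents of the two boxes, and $2\le r'\le n$. So the discriminant is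
\begin{equation}\label{eq:disc}
(A-B)^2=h^2(1-\zeta/\zeta_{r'}).
\end{equation}
For $\zeta\in K$ it is nonzero, so \eqref{eq:AB} has two solutions, and they are nondegenerate because the Jacobian determinant of $(A+B,AB)$ is $A-B$. At $\tau=0$ the first $i-1$ components of $\Psi$ do not depend on $\alpha',\beta'$, so the Jacobian matrix of $\Psi$ in $(z,\alpha',\beta')$ is block triangular, with the invertible block $d\pi_\nu$ at $\Gamma$ and the $2\times2$ block just computed. It is invertible. For given $\zeta\in K$ the total number of solutions, over all $\nu$, is $\sum_\nu f^\nu\,\#\{\mu:\nu\lessdot\mu\lessdot\lambda\}=f^\lambda$ by Corollary~\ref{cor:count}.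

\emph{Small $\tau$.} The charts overlap, so we must make sure that solutions found in different charts are different points. The finitely many points $\Gamma$, for all $\nu$, are distinct; choose pairwise disjoint open neighborhoods $O_\Gamma$ of them in $\mathrm{Gr}\cap\{Y_0\ne0\}$. Let $\mathcal{Z}_{\nu,\Gamma}$ be the set of $(z,\alpha',\beta',\tau)$ in the chart at $\nu$ such that $\iota\in O_\Gamma$ and the first $i$ components of $\Psi$ are $(b,1)$. Let $\mathcal{Z}$ be the disjoint union of these sets, and let $\psi\colon\mathcal{Z}\to\mathbb{C}^2$ be given by the last component $\zeta$ of $\Psi$ and $\tau$. For $\tau\ne0$, $\iota$ maps $\psi^{-1}(\zeta,\tau)$ injectively into $\pi_\lambda^{-1}(b,\tau,\tau^2\zeta)$.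

By the inverse function theorem for $(\Psi,\tau)$, each $\zeta_0\in K$ is the center of an open disc $D$ for which there are $\delta_D>0$ and $f^\lambda$ disjoint open subsets of $\mathcal{Z}$, the \emph{local sheets}, one through each point of $\psi^{-1}(\zeta_0,0)$, that are mapped homeomorphically onto $D\times\{|\tau|<\delta_D\}$ and on which the Jacobian of $\Psi$ stays invertible. Cover $K$ by finitely many such $D$. Let $\delta$ be at most each $\delta_D$ and at most the $\delta$ of Lemma~\ref{lem:one} for the compact set $\{b\}$; then $(b,\tau)\in\mathcal{R}_i$ for $0<\tau<\delta$.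

For $(\zeta,\tau)\in K\times(0,\delta)$ the local sheets give $f^\lambda$ \'etale points of the fiber of $\pi_\lambda$ over $(b,\tau,\tau^2\zeta)$. There are no others: for $\zeta\ne0$ by Corollary~\ref{cor:count}, and for $\zeta=0$ because Lemma~\ref{lem:one}, applied to $(b,\tau)\in\mathcal{R}_i$, gives $\sum_{\mu\lessdot\lambda}f^\mu=f^\lambda$ points. So the fiber is \'etale, and for $\zeta\ne0$ it lies in $\{p_\lambda\ne0\}$, that is, in $\Omega^\circ_\lambda$. Moreover $\psi^{-1}(\zeta,\tau)$ has exactly $f^\lambda$ points for all $(\zeta,\tau)\in K\times[0,\delta)$, and over $(D\cap K)\times[0,\delta)$ they all lie on the local sheets. Thus $\psi$ is a covering over $K\times[0,\delta)$; it is the disjoint union of its open and closed parts in the $\mathcal{Z}_{\nu,\Gamma}$, and over $K\times(0,\delta)$ it is identified by $\iota$ with the covering by fibers of $\pi_\lambda$. Let $\mathcal{E}_{\nu,\Gamma}$ be the image of the part in $\mathcal{Z}_{\nu,\Gamma}$. Its number of sheets is read off at $\tau=0$. This proves (a).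

(b) Lift $0\times[0,\delta)$ to $\mathcal{Z}_{\nu,\Gamma}$. As $\iota$ is continuous and equals $\Gamma$ at $\tau=0$, the image tends to $\Gamma$. Along the lift $\alpha'$ and $\beta'$ never vanish together: at $\tau=0$ because $h\ne0$, and for $\tau>0$ because otherwise the point would lie in $\Omega^\circ_\nu$, where $y_i=0$. In case (N), $\alpha'\beta'=0$ along the lift, so by continuity the same one of $\alpha',\beta'$ vanishes throughout, and the solutions $(A,B)=(h,0),(0,h)$ at $\tau=0$ give each possibility once. In cases (H), (V), $\beta'=0$ and $\alpha'\ne0$. So for $\tau>0$ we have $p_\lambda=0$ and $p_\mu\ne0$ for a fixed $\mu$ with $\nu\lessdot\mu\lessdot\lambda$. Then $\mu\subset S(\Lambda)\subsetneq\lambda$, whence $S(\Lambda)=\mu$.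

(c) At $\tau=0$ in case (N), $A-B$ is a square root of \eqref{eq:disc}, and it changes sign along $\ell_r$ if and only if $\ell_r$ has odd winding number about $\zeta_{r'}$, that is, $r=r'$. By (F4) the same holds for all $\tau<\delta$. In cases (H), (V) there is one sheet, and the contents differ by $1\ne r$.
\end{proof}

\subsection{A base point and loops}

We now choose a base point with $1\gg y_1\gg y_2\gg\cdots$, so that both lemmas apply at every level.

\begin{proposition}\label{prop:mono}
There are a point $\eta\in\mathbb{P}^M$, loops $\ell_{i,r}$ at $\eta$ for $2\le i\le M-1$, $2\le r\le n$, over which the fibers of $J_0$ are \'etale, and a labeling of $J_0^{-1}(\eta)$ by $\mathrm{SYT}(\lambda_{\max})$, such that the monodromy along $\ell_{i,r}$ is $\sigma_{i,r}$. These permutations generate the image of $G_M$ in the group of permutations of $\mathrm{SYT}(\lambda_{\max})$.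
\end{proposition}

\begin{proof}
We construct successively numbers $\eta_1,\dots,\eta_M>0$ with $\eta^{(k)}=(\eta_1,\dots,\eta_k)\in\mathcal{R}_k$, loops $\ell^{(k)}_{i,r}$ in $\mathcal{R}_k$ at $\eta^{(k)}$ for $2\le i\le k-1$, $2\le r\le n$, and labelings of $\pi_\lambda^{-1}(\eta^{(k)})$ by $\mathrm{SYT}(\lambda)$ for $|\lambda|=k$, such that $\ell^{(k)}_{i,r}$ acts by $\sigma_{i,r}$. For $k=0$ there is one point and no loop. Suppose that level $k<M$ is done, and let $K^{(k)}\subset\mathcal{R}_k$ be the union of $\eta^{(k)}$ and the loops, a compact set. Choose $\eta_{k+1}>0$ so small that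
\begin{enumerate}
\item[(A)] $\eta_{k+1}\le\delta$ for the $\delta$ of Lemma~\ref{lem:one} with the compact set $K^{(k)}$;
\item[(B)] if $1\le k\le M-2$, $\eta_{k+1}<\delta$ for the $\delta$ of Lemma~\ref{lem:two} with $i=k+1$, $b=\eta^{(k)}$;
\item[(C)] if $k\ge2$, $\eta_{k+1}\le\eta_k^2\zeta_*$ for the $\zeta_*$ of Lemma~\ref{lem:two} with $i=k$, $b=\eta^{(k-1)}$.
\end{enumerate}

\emph{Labels.} Let $|\lambda|=k+1$. By (A), transport along $\eta^{(k)}\times[0,\eta_{k+1}]$ identifies $\pi_\lambda^{-1}(\eta^{(k+1)})$ with $\bigsqcup_{\mu\lessdot\lambda}\pi_\mu^{-1}(\eta^{(k)})$. A point that goes to the point of $\pi_\mu^{-1}(\eta^{(k)})$ labeled $T$ receives the label $T$ with $k+1$ added in the box $\lambda\setminus\mu$.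

\emph{Old loops.} For $i\le k-1$ put $\ell^{(k+1)}_{i,r}=\ell^{(k)}_{i,r}\times\eta_{k+1}$, which lies in $\mathcal{R}_{k+1}$ by (A). By (F4) for the covering over $K^{(k)}\times[0,\eta_{k+1}]$, its monodromy corresponds to that of $\ell^{(k)}_{i,r}$ on $\bigsqcup_\mu\pi_\mu^{-1}(\eta^{(k)})$. So it applies $\sigma_{i,r}$ to the entries $1,\dots,k$ and leaves $k+1$ in place, which is the action of $\sigma_{i,r}$ on $\mathrm{SYT}(\lambda)$.

\emph{New loops.} Let $k\ge2$, and use Lemma~\ref{lem:two} with $i=k$, $b=\eta^{(k-1)}$, $\tau=\eta_k$, which is allowed by (B) at the previous level. Put $\zeta_0=\eta_{k+1}/\eta_k^2\in(0,\zeta_*]$, by (C). Let $\ell^{(k+1)}_{k,r}$ be the loop $(\eta^{(k)},\eta_k^2\zeta)$ in which $\zeta$ goes from $\zeta_0$ to $\zeta_*$ along the real axis, along $\ell_r$, and back. It lies in $\mathcal{R}_{k+1}$ by Lemma~\ref{lem:two}(a). We determine the labels of the points of $\mathcal{E}_{\nu,\Gamma}$ over $(\zeta_0,\eta_k)$. Transport from $\zeta_0$ to $\zeta=0$ is the transport that defines the labels at level $k+1$, since both lift the same path through $\pi_\lambda$.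 By Lemma~\ref{lem:two}(b) it ends at the points $\Lambda_\mu(\eta_k)\in\Omega^\circ_\mu$, so $k+1$ is in the box $\lambda\setminus\mu$. The path $\tau\mapsto\Lambda_\mu(\tau)$, completed by $\Gamma$ at $\tau=0$, is a continuous lift through $\pi_\mu$ of $b\times[0,\eta_k]$. By uniqueness of lifts it is the one that defines the labels at level $k$. So $k$ is in the box $\mu\setminus\nu$, and the entries $1,\dots,k-1$ form the label of $\Gamma$. Thus the labels on $\mathcal{E}_{\nu,\Gamma}$ are a single tableau with $|d_k|=1$ in cases (H), (V), and a pair $T,s_kT$ in case (N). By Lemma~\ref{lem:two}(c) the loop acts by $\sigma_{k,r}$.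

At level $M$ the only shape is $\lambda_{\max}$, and $\pi_{\lambda_{\max}}=J_0$. Contents in the rectangle differ by at most $n-2$, so $\sigma_{i,r}$ acts trivially for $r>n$.
\end{proof}

\section{Degeneration to $\partial^n$ and the possible degrees}\label{sec:degen}

Let $L$ be any operator of order $n$. The space $W$ may be much larger than $M+1$, so there is no covering of a projective space to which monodromy applies directly. We create one by keeping only $M+1$ Taylor coefficients of the Wronskian.

Translate so that $0$ is an interior point of $I$. Let $f_0,\dots,f_{n-1}$ be the basis of $V_L$ with $f_i^{(k)}(0)=i!\,\delta_{ik}$ for $0\le k<n$; the Taylor series of $f_i$ at $0$ is $x^i+\sum_{k\ge n}c_{ik}x^k$. Identify $\mathrm{Gr}_mV_L$ with $\mathrm{Gr}$ by $f_i\leftrightarrow x^i$. For $s\in\mathbb{C}$ put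
\[
f_i^s=x^i+\sum_{k=n}^{M+m}s^{k-i}c_{ik}x^k,\qquad J_s(\Lambda)=\Bigl[\sum_Sp_S(\Lambda)\,\mathrm{Wr}(f^s_{s_1},\dots,f^s_{s_m})\Bigr]\in\mathbb{P}\bigl(\mathbb{C}[x]/x^{M+1}\bigr)=\mathbb{P}^M .
\]
The sum is the Wronskian of the subspace of $\langle f_0^s,\dots,f_{n-1}^s\rangle$ corresponding to $\Lambda$. This subspace has a basis $x^{b_a}+(\text{higher order})$ with $b_1<\dots<b_m\le n-1$, whose Wronskian begins with $\prod_{a<c}(b_c-b_a)\,x^{\sum b_a-\binom m2}$, and $\sum b_a-\binom m2\le M$. So the sum is nonzero modulo $x^{M+1}$, and each $J_s$ is a linear projection of $\mathrm{Gr}$ onto $\mathbb{P}^M$, depending polynomially on $s$. Since $k-i\ge1$ in the formula, $f_i^0=x^i$, and $J_0$ is the map of Section~\ref{sec:mono}.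

The $M$-jet of a Wronskian of $m$ functions depends only on their $(M+m-1)$-jets, so $J_1(\Lambda)$ is the $M$-jet at $0$ of the Wronskian of $\Lambda\subset V_L$. In particular the Wronskian is not zero, and $\mathrm{Wr}_{L,m}$ is a linear projection of $\mathrm{Gr}$ in the sense of Section~\ref{sec:mono}. Let $\mathcal{X}\subset\mathbb{P}(W)$ be its image, an irreducible variety of dimension $M$ by (F1). The jet map $W\to\mathbb{C}[x]/x^{M+1}$ is linear and vanishes at no point of $\mathcal{X}$, so it gives a linear projection $\mathrm{jet}\colon\mathcal{X}\to\mathbb{P}^M$, and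
\begin{equation}\label{eq:factor}
J_1=\mathrm{jet}\circ\mathrm{Wr}_{L,m}.
\end{equation}

\begin{lemma}\label{lem:divide}
$N=d\cdot\deg\mathcal{X}$. Moreover, $\dim W\ge M+1$, and $d=N$ if and only if $\dim W=M+1$.
\end{lemma}

\begin{proof}
By (F2) and Corollary~\ref{cor:count}, $\deg J_1=\deg\mathrm{Gr}=N$ and $\deg\mathrm{jet}=\deg\mathcal{X}$. Let $Z\subsetneq\mathcal{X}$ be the exceptional set in (F1) for $\mathrm{Wr}_{L,m}$. A general point of $\mathbb{P}^M$ lies outside $\mathrm{jet}(Z)$, which has dimension less than $M$, so it has $\deg\mathcal{X}$ preimages in $\mathcal{X}$, each with $d$ preimages in $\mathrm{Gr}$. Decomposable vectors span $\bigwedge^mV_L$, so $\mathcal{X}$ spans $\mathbb{P}(W)$. Hence $\dim W\ge M+1$, with equality if and only if $\mathcal{X}$ is linear, which by (F2) means $\deg\mathcal{X}=1$.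
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $O\subset\mathbb{P}^M$ be the set of points over which $J_1$ has \'etale fiber. It is Zariski open, and there are $y\in O$ and a labeling of $J_1^{-1}(y)$ by $\mathrm{SYT}(\lambda_{\max})$ such that each $\sigma_{i,r}$, $2\le i\le M-1$, $2\le r\le n$, is the monodromy of a loop in $O$ at $y$.
\end{lemma}

\begin{proof}
The complement of $O$ is the image of the closed algebraic set where $dJ_1$ is not invertible. The map $\mathrm{Gr}\times\mathbb{C}\to\mathbb{P}^M\times\mathbb{C}$, $(\Lambda,s)\mapsto(J_s(\Lambda),s)$, is proper, and $(\Lambda,s)$ is an \'etale point if and only if $dJ_s$ is invertible at $\Lambda$. Let $K$ be the union of the loops of Proposition~\ref{prop:mono}. By (F3) the points with \'etale fiber form an open set containing $K\times0$, hence $K\times[0,s]$ for some $s>0$. Transport the labels along $\eta\times[0,s]$. By (F4) the monodromy of $J_s$ along $\ell_{i,r}$ is $\sigma_{i,r}$.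

It remains to compare $J_s$ with $J_1$. Modulo $x^{M+m+1}$ we have $f_i^s(x)=s^{-i}f_i^1(sx)$, and $\mathrm{Wr}(g_1(sx),\dots,g_m(sx))=s^{\binom m2}\mathrm{Wr}(g_1,\dots,g_m)(sx)$. Hence $J_s=B_s\circ J_1\circ A_s$, where $A_s$ is the automorphism of $\mathrm{Gr}$ induced by $x^i\mapsto s^{-i}x^i$ and $B_s$ is the automorphism of $\mathbb{P}^M$ induced by $x^k\mapsto s^kx^k$. Take $y=B_s^{-1}\eta$ and the loops $B_s^{-1}\ell_{i,r}$, and carry the labels over by $A_s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Write $\Phi=\mathrm{Wr}_{L,m}$. Let $Z\subsetneq\mathcal{X}$ be a closed algebraic set that contains the singular points of $\mathcal{X}$ and outside which every point has $d$ preimages under $\Phi$. Put $O'=O\setminus\mathrm{jet}(Z)$. By (F5) we can move the base point $y$ of Lemma~\ref{lem:transfer} along a path in $O$ to a point $y'\in O'$, transport the labels, conjugate the loops by this path, and then replace them by homotopic loops in $O'$. By (F4) each $\sigma_{i,r}$ is the monodromy of a loop in $O'$ at $y'$.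

On the fiber of $J_1$ over a point of $O'$ put $\Lambda\sim\Lambda'$ if $\Phi(\Lambda)=\Phi(\Lambda')$. By \eqref{eq:factor} the class of $\Lambda$ is the whole fiber $\Phi^{-1}(\Phi(\Lambda))$, which has $d$ elements since $\Phi(\Lambda)\notin Z$. We claim that transport in $O'$ preserves $\sim$. Let $\Lambda(u),\Lambda'(u)$, $0\le u\le1$, be two lifts of a path in $O'$. The set of $u$ with $\Phi(\Lambda(u))=\Phi(\Lambda'(u))$ is closed. It is also open. At such $u_0$, the common value $x_0$ is a smooth point of $\mathcal{X}$, and $dJ_1=d\,\mathrm{jet}\circ d\Phi$ is invertible at $\Lambda(u_0)$; so $d\,\mathrm{jet}$ is invertible at $x_0$, and $\mathrm{jet}$ is injective near $x_0$. For $u$ near $u_0$ the points $\Phi(\Lambda(u))$ and $\Phi(\Lambda'(u))$ are near $x_0$ and have the same jet, so they coincide. This proves the claim.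

We obtain a $G_M$-invariant equivalence relation on $\mathrm{SYT}(\lambda_{\max})$ all of whose classes have $d$ elements. By Proposition~\ref{prop:rel} it is discrete ($d=1$), total ($d=N$), or transposing ($d=2$), and the last case requires a square, $n=2m$.
\end{proof}

\section{Operators of maximal degree}\label{sec:max}

By Lemma~\ref{lem:divide} we must find the operators with $\dim W=M+1$. We rewrite $Lx=0$ as a first-order system in a frame in which the operators $P_n[q]$ are exactly those whose matrix lies in a fixed copy of $\mathfrak{sl}_2$; then $\bigwedge^m$ of the system can be analyzed by representation theory.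

\subsection{A normal form}

On $\mathbb{C}^n$ with basis $e_0,\dots,e_{n-1}$ (and $e_{-1}=e_n=0$) let
\[
\mathsf{F}e_k=e_{k+1},\qquad\mathsf{E}e_k=k(n-k)\,e_{k-1},\qquad\mathsf{H}e_k=(n-1-2k)\,e_k .
\]
Since $(k+1)(n-k-1)-k(n-k)=n-1-2k$, we have $[\mathsf{E},\mathsf{F}]=\mathsf{H}$; also $[\mathsf{H},\mathsf{E}]=2\mathsf{E}$ and $[\mathsf{H},\mathsf{F}]=-2\mathsf{F}$. Write $\mathsf{E}^{j-1}e_k=x_{k,j}e_{k+1-j}$, so that $x_{k,j}>0$ for $j-1\le k\le n-1$ and $x_{k,2}=k(n-k)$. For $u=(u_2,\dots,u_n)$ in $C^\infty(I)^{n-1}$ define
\begin{equation}\label{eq:Pu}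
P_0=1,\qquad P_{k+1}=\partial P_k-\sum_{j=2}^{k+1}x_{k,j}\,u_j\,P_{k+1-j}\quad(0\le k\le n-1),
\end{equation}
and $P_n\langle u\rangle=P_n$. Each $P_k$ is monic of order $k$, and $P_n\langle q,0,\dots,0\rangle=P_n[q]$. For $n=3$, $P_3\langle u\rangle=\partial^3-4u_2\partial-2u_2'-4u_3$, which can be any monic operator of order $3$ without $\partial^2$-term. This is the general pattern.

\begin{lemma}\label{lem:normal}
Every $L$ of order $n$ is equivalent to $P_n\langle u\rangle$ for exactly one $u$. The operator $P_n\langle u\rangle$ has no $\partial^{n-1}$-term, and for $2\le j\le n$ its coefficient of $\partial^{n-j}$ is $-\kappa_ju_j$ plus a polynomial without constant term in $u_2,\dots,u_{j-1}$ and their derivatives, where $\kappa_j=\sum_{k=j-1}^{n-1}x_{k,j}>0$. In particular, $L$ is equivalent to some $P_n[q]$ if and only if $u_3=\dots=u_n=0$.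
\end{lemma}

\begin{proof}
Give $\partial$ the weight $1$ and $u_j^{(l)}$ the weight $j+l$. By \eqref{eq:Pu}, $P_n$ is homogeneous of weight $n$, so the coefficient of $\partial^{n-j}$ is a polynomial of weight $j$ in the $u_i^{(l)}$. It vanishes for $j=1$; for $j\ge2$ it involves no $u_i$ with $i>j$, and $u_j$ only through a term $\mathrm{const}\cdot u_j$. Unrolling \eqref{eq:Pu}, the terms that contain $u_j$ once and no other $u_i$ are $-x_{k,j}\,\partial^{n-1-k}u_j\,\partial^{k+1-j}$ for $j-1\le k\le n-1$, each equal to $-x_{k,j}u_j\partial^{n-j}$ plus terms of lower order. So the constant is $-\kappa_j$. Hence every monic operator without $\partial^{n-1}$-term is $P_n\langle u\rangle$ for a unique $u$, found by solving for $u_2,u_3,\dots$ in turn. The coefficient of $\partial^{n-1}$ in $\phi^{-1}L\phi$ is $a_{n-1}+n\phi'/\phi$. It vanishes if and only if $\phi$ is a nonzero constant multiple of $\exp(-\frac1n\int a_{n-1})$. So the equivalence class of $L$ contains exactly one operator without $\partial^{n-1}$-term.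
\end{proof}

Since $d$ depends only on the equivalence class, we assume from now on that $L=P_n\langle u\rangle$. Let $\gamma(t)\in V_L^*$ be evaluation at $t$. The vectors $\gamma(t),\gamma'(t),\dots,\gamma^{(n-1)}(t)$ form a basis of $V_L^*$, because a solution is determined by its initial values, and $L\gamma=0$. Put $\epsilon_k=P_k\gamma$. As $P_k$ is monic of order $k$, the $\epsilon_k(t)$, $0\le k<n$, also form a basis, and $\epsilon_n=0$. The recursion \eqref{eq:Pu} says that $\epsilon_k'=\epsilon_{k+1}+\sum_jx_{k,j}u_j\epsilon_{k+1-j}$. If we identify $V_L^*$ with $\mathbb{C}^n$ at time $t$ by $\epsilon_k(t)\leftrightarrow e_k$, then differentiation of $V_L^*$-valued functions becomes $\partial+\mathsf{F}+\sum_{j=2}^nu_j\mathsf{E}^{j-1}$.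

For an endomorphism $\mathsf{A}$ of $\mathbb{C}^n$ let $\rho(\mathsf{A})$ be the derivation $w_1\wedge\dots\wedge w_m\mapsto\sum_aw_1\wedge\dots\wedge\mathsf{A}w_a\wedge\dots\wedge w_m$ of $\bigwedge^m\mathbb{C}^n$; then $[\rho(\mathsf{A}),\rho(\mathsf{B})]=\rho([\mathsf{A},\mathsf{B}])$. Put $F=\rho(\mathsf{F})$, $E=\rho(\mathsf{E})$, $E_l=\rho(\mathsf{E}^l)$. The distinction between $E_l$ and $E^l$ is the heart of the matter. By the Leibniz rule, differentiation of $\bigwedge^mV_L^*$-valued functions becomes
\[
D=\partial+F+u_2E+\sum_{j=3}^nu_jE_{j-1}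
\]
on functions $I\to\bigwedge^m\mathbb{C}^n$. Let $\omega=\gamma\wedge\gamma'\wedge\dots\wedge\gamma^{(m-1)}=\epsilon_0\wedge\dots\wedge\epsilon_{m-1}$, which corresponds to the constant function $v_0=e_0\wedge\dots\wedge e_{m-1}$. Then $\mathrm{Wr}(g_1,\dots,g_m)(t)=\langle\omega(t),g_1\wedge\dots\wedge g_m\rangle$. The kernel of $\bigwedge^mV_L\to W$ is the annihilator of $\Sigma=\mathrm{span}\{\omega(t):t\in I\}$, so
\[
\dim W=\dim\Sigma .
\]

\subsection{The module $\bigwedge^m\mathbb{C}^n$}

Recall that a finite-dimensional $\mathfrak{sl}_2$-module is a direct sum of irreducible ones, and that a vector $a\ne0$ with $Ea=0$ and weight $w$ generates an irreducible module with basis $a,Fa,\dots,F^wa$, in which $F^{w+1}a=0$ and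
\begin{equation}\label{eq:sl2}
EF^ia=i(w-i+1)F^{i-1}a .
\end{equation}
Define the \emph{level} of $e_{k_1}\wedge\dots\wedge e_{k_m}$ to be $\sum k_a-\binom m2$; it lies between $0$ and $M$, and $\rho(\mathsf{H})$ acts on level $\ell$ by $M-2\ell$. The operator $F$ raises the level by $1$ and $E_l$ lowers it by $l$. Levels $0$ and $M$ are one-dimensional. The vector $v_0$ has level $0$ and generates an irreducible module $R$ with basis $F^iv_0$, $0\le i\le M$, one vector in each level. Write $\bigwedge^m\mathbb{C}^n=R\oplus R'$ with $R'$ a sum of irreducible modules; their highest weights are $M-2s$ with $s\ge1$, as level $0$ lies in $R$. Let $Q$ be the projection onto $R'$ along $R$. It commutes with $E$ and $F$ and preserves levels.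

The condition $\dim\Sigma=M+1$ will give us only one linear relation, \eqref{eq:star} below, about $E_l$. The next lemma upgrades it, by positivity, to the invariance of $R$.

\begin{lemma}\label{lem:star}
Let $2\le l\le n-1$ and suppose that
\begin{equation}\label{eq:star}
Q\sum_{i=0}^MF^{M-i}E_lF^iv_0=0 .
\end{equation}
Then $E_lR\subset R$.
\end{lemma}

\begin{proof}
Fix an irreducible summand of $R'$, with highest weight vector $a$ of weight $w=M-2s\ge0$, and let $Q_a$ be the projection of $\bigwedge^m\mathbb{C}^n$ onto it along the other summands and $R$. We must show $Q_aE_lF^iv_0=0$ for $0\le i\le M$. The vector $F^ka$ has level $s+k$, and $E_lF^iv_0$ has level $i-l$. So with $p=l+s$,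
\[
Q_aE_lF^iv_0=c_iF^{i-p}a\quad\text{if }0\le i-p\le w,
\]
and $Q_aE_lF^iv_0=0$ otherwise, in which case we put $c_i=0$. If $p>M$ there is nothing to prove, so let $p\le M$. Since $E$ commutes with $E_l$ and $Q_a$, applying $E$ and using \eqref{eq:sl2} on both sides gives
\begin{equation}\label{eq:rec}
i(M-i+1)\,c_{i-1}F^{i-1-p}a=(i-p)(w-i+p+1)\,c_iF^{i-1-p}a\qquad(p<i\le M).
\end{equation}
For $p<i\le\min(M,p+w)$ both numerical factors are positive and $F^{i-1-p}a\ne0$. So all $c_i$ with $p\le i\le\min(M,p+w)$ are positive multiples of $c_p$, and it suffices to show $c_p=0$. Note that $p+w=M+l-s$.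

If $s>l$, then $i=p+w+1\le M$ is allowed in \eqref{eq:rec}; the right side vanishes and $F^wa\ne0$, so $c_{p+w}=0$ and $c_p=0$. If $s\le l$, then $p+w\ge M$, and applying $Q_a$ to \eqref{eq:star} gives $\bigl(\sum_{i=p}^Mc_i\bigr)F^{M-p}a=0$. Here $F^{M-p}a\ne0$ because $0\le M-p\le w$, and the sum is a positive multiple of $c_p$. Again $c_p=0$.
\end{proof}

\begin{lemma}\label{lem:hooks}
Let $2\le l\le n-1$ and $(n,m)\ne(4,2)$. Then $E_lR\not\subset R$.
\end{lemma}

\begin{proof}
We test $E_l$ on the vector of top level, using a basis in which $\mathsf{E}$ is a shift. Put $\tilde e_k=\mathsf{E}^ke_{n-1}$, a nonzero multiple of $e_{n-1-k}$ for $0\le k\le n-1$; then $\mathsf{E}\tilde e_k=\tilde e_{k+1}$ with $\tilde e_n=0$. For a set $\theta=\{k_1<\dots<k_m\}$, viewed as a partition as in Section~\ref{sec:mono}, let $\tilde e_\theta=\tilde e_{k_1}\wedge\dots\wedge\tilde e_{k_m}$. The vector $\tilde e_\emptyset=\tilde e_0\wedge\dots\wedge\tilde e_{m-1}$ spans level $M$, so it is a multiple of $F^Mv_0$ and lies in $R$. Since $l\le n-1\le M$, \eqref{eq:sl2} shows that $E^l\tilde e_\emptyset$ spans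 the part of $R$ of level $M-l$. If $E_lR\subset R$, then
\begin{equation}\label{eq:chi}
E_l\,\tilde e_\emptyset=\chi\,E^l\tilde e_\emptyset\quad\text{for some }\chi\in\mathbb{C}.
\end{equation}
We compute both sides. Raising one index by one gives $E\tilde e_\theta=\sum_{\theta\lessdot\theta'}\tilde e_{\theta'}$, so $E^l\tilde e_\emptyset=\sum_{|\theta|=l}f^\theta\tilde e_\theta$, the sum over all $\theta$ in the rectangle. On the other side, $E_l$ replaces one index $a\in\{0,\dots,m-1\}$ by $a+l$, and the result is nonzero exactly when $m\le a+l\le n-1$. Put $h=m-1-a$. Moving $\tilde e_{a+l}$ to the last place gives the sign $(-1)^h$, and the resulting set is the hook $(l-h,1^h)$. Thus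
\[
E_l\,\tilde e_\emptyset=\sum_h(-1)^h\,\tilde e_{(l-h,1^h)},\qquad0\le h\le m-1,\quad1\le l-h\le n-m,
\]
the sum over all hooks of size $l$ in the rectangle. It is not empty, as $l\le n-1$, so $\chi\ne0$. Now compare coefficients in \eqref{eq:chi}, recalling that $m\ge2$ and $n-m\ge2$.
\begin{itemize}
\item $l=2$: the shapes $(2)$ and $(1,1)$ give $\chi=1$ and $\chi=-1$.
\item $l=3$: the shape $(2,1)$ gives $2\chi=-1$. Since $(n,m)\ne(4,2)$, one of $(3)$, $(1,1,1)$ lies in the rectangle, and it gives $\chi=1$.
\item $l\ge4$: since $l\le M$, the rectangle contains a shape $\theta\supset(2,2)$ of size $l$. It is not a hook, so $f^\theta\chi=0$.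
\end{itemize}
Each case is contradictory.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(2)}

\emph{If $L$ is equivalent to $P_n[q]$, then $d=N$.} Here $D=\partial+F+qE$ preserves $R$-valued functions. Let $r_0(t),\dots,r_M(t)\in\bigwedge^mV_L^*$ correspond to the basis $F^iv_0$ of $R$; then $r_i'=\sum_kb_{ik}r_k$ with smooth $b_{ik}$. If a linear form vanishes on all $r_i(t_0)$, its values on the $r_i(t)$ solve a homogeneous linear system with zero initial value, so they vanish for all $t$. Hence the span of the $r_i(t)$ is independent of $t$. It contains $\omega(t)=r_0(t)$, so $\dim W=\dim\Sigma\le M+1$, and $d=N$ by Lemma~\ref{lem:divide}.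

\emph{If $d=N$ and $(n,m)\ne(4,2)$, then $u_3=\dots=u_n=0$.} Suppose not. Let $j\ge3$ be minimal with $u_j\not\equiv0$, put $l=j-1$, and fix $t$ with $u_j(t)\ne0$. All derivatives $\omega^{(k)}(t)$ lie in $\Sigma$, which has dimension $M+1$, and they correspond to $(D^kv_0)(t)$. Only the summand $F$ of $D$ raises the level, so $D^kv_0=F^kv_0+(\text{lower levels})$, and these vectors are linearly independent for $0\le k\le M$. Therefore
\begin{equation}\label{eq:dep}
(D^{M+1}v_0)(t)=\sum_{k=0}^M\beta_k\,(D^kv_0)(t)
\end{equation}
for some constants $\beta_k$. This relation involves all the $u_i$ and their derivatives. To isolate $u_j(t)$ we apply $Q$ and look at the highest level that survives. Expand $D^k$ into words of length $k$ in the letters $\partial$, $F$, $u_2E$ and $u_iE_{i-1}$ with $i\ge j$, which change the level by $0$, $+1$, $-1$ and $-(i-1)$. A word in the first three letters sends $v_0$ to an $R$-valued function, which $Q$ kills. A word containing a letter of the last kind sends $v_0$ to level at most $(k-1)-l$, with equality only if it consists of one letter $u_jE_l$ and $k-1$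 letters $F$. So $QD^kv_0$ has components only in levels at most $k-1-l$, and its component of level $k-1-l$ is $u_jQ\sum_{i=0}^{k-1}F^{k-1-i}E_lF^iv_0$. Comparing level $M-l$ in $Q$ of \eqref{eq:dep}, where the right side contributes nothing, and dividing by $u_j(t)$, we obtain \eqref{eq:star}. Lemma~\ref{lem:star} gives $E_lR\subset R$, contradicting Lemma~\ref{lem:hooks}. By Lemma~\ref{lem:normal}, $L$ is equivalent to $P_n[u_2]$.

\emph{Self-adjointness.} For differential operators of any order with smooth coefficients the formal adjoint is characterized by $\int(Ax)y\,dt=\int x\,(A^*y)\,dt$ for compactly supported $x,y$ in the interior of $I$. So $(AB)^*=B^*A^*$, $\partial^*=-\partial$, and multiplication by a function is its own adjoint. Put $b_k=k(n-k)q$. Unrolling \eqref{eq:Pq} as in \eqref{eq:P4}, write the word $\partial\partial\cdots\partial$ with positions $n,n-1,\dots,1$ from left to right; then $P_n[q]$ is the sum, over all collections of disjoint pairs $\{k,k+1\}\subset\{1,\dots,n\}$, of the words obtained by replacing the two letters in positions $k+1,k$ of each chosen pair by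 the function $-b_k$. Each word contains a number of letters $\partial$ congruent to $n$ modulo $2$, so its adjoint is $(-1)^n$ times the reversed word. Reversal sends position $k$ to $n+1-k$, hence the pair $\{k,k+1\}$ to $\{n-k,n-k+1\}$, and $b_{n-k}=b_k$. So reversal permutes the words, and $P_n[q]^*=(-1)^nP_n[q]$. For even $n$ the operator is self-adjoint. \qed

\begin{remark}\label{rem:hyp}
Both hypotheses in (2) are needed, and both are used only in Lemma~\ref{lem:hooks}. For $m=1$ we have $\mathrm{Wr}(f)=f$, so $d=N=1$ for every $L$, while $\partial^3+1$ has $u_3\ne0$ and is equivalent to no $P_3[q]$. For $(n,m)=(4,2)$ the levels $0,1,2,3,4$ of $\bigwedge^2\mathbb{C}^4$ have dimensions $1,1,2,1,1$, so $E_3$ maps everything into levels $0$ and $1$, which lie in $R$. If $u_3=0$, then $D$ preserves $R$-valued functions for any $u_4$, and the first part of the proof above gives $d=N=2$. Thus $\partial^4+1$, for which $u_4\ne0$, has $d=N$ but is equivalent to no $P_4[q]$.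
\end{remark}

\section{The classification for $n=2m\ge6$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The hook length formula gives $N=(m^2)!\prod_{i=0}^{m-1}\frac{i!}{(m+i)!}$, which is $42$ for $m=3$, and $N\ge42$ for $m\ge3$ because $f^\lambda$ is monotone in $\lambda$. So $1,2,N$ are three different values, and $d$ is one of them by (1). The statement on $d=N$ is (2), and in this case $L$ is equivalent to a self-adjoint operator. If $d=2$, then $L$ is equivalent to a self-adjoint operator by Theorem~\ref{thm:known}(ii), and to no $P_n[q]$ since $d\ne N$. If $d=1$, then $L$ is not equivalent to a self-adjoint operator by Theorem~\ref{thm:known}(i). The three conditions on $L$ so obtained exclude each other, so each of them is equivalent to the corresponding value of $d$.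

All three cases occur.
\begin{itemize}
\item $\partial^{2m}=P_{2m}[0]$ has $d=N$.
\item $\partial^{2m}+\partial^{2m-4}$ is self-adjoint. By Lemma~\ref{lem:normal}, its coefficients give successively $u_2=0$, $u_3=0$, $u_4=-1/\kappa_4\ne0$, so it is equivalent to no $P_n[q]$, and $d=2$.
\item Let $L=\partial^{2m}+\partial^{2m-3}$. For an operator of even order $n$, the coefficient of $\partial^{n-1}$ in the adjoint is $-a_{n-1}$, so a self-adjoint operator has no $\partial^{n-1}$-term. An equivalence class contains only one operator without $\partial^{n-1}$-term, as shown in the proof of Lemma~\ref{lem:normal}. So if $L$ were equivalent to a self-adjoint operator, it would itself be self-adjoint. But $L^*=\partial^{2m}-\partial^{2m-3}\ne L$. Hence $d=1$. \qedhere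
\end{itemize}
\end{proof}

\begin{thebibliography}{HSZ2017}

\bibitem[HPSZ]{HPSZ}
Yanhe Huang, George Petroulakis, Frank Sottile, and Igor Zelenko,
\emph{Nontrivial linear projections of the Grassmannian $\mathrm{Gr}_3(\mathbb{C}^6)$},
arXiv:2004.10070 (2020).

\bibitem[HSZ2017]{HSZ2017}
HSZ2017, Proposition 2.3, Theorem 2.9 and Corollary 1.8.

\end{thebibliography}
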